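\title{A countably compact sequential group with a compact subspace of sequential order two}

\begin{abstract}
Assuming the Continuum Hypothesis, we construct a separable, sequentially compact, sequential Boolean topological group of sequential order exactly $2$ that contains a compact subspace of sequential order exactly $2$. Hence it is consistent with ZFC that a countably compact sequential group contains a compact subspace of sequential order at least $2$. The group is determined by $\omega_1$ discontinuous homomorphisms $\mathcal P(\omega)\to\mathbb Z_2$. They are built by a transfinite recursion that is kept alive by a dimension count, and the count is preserved by means of Edmonds' theorem on disjoint bases of a matroid.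
\end{abstract}

\section{The question and the result}\label{sec:intro}

All topological spaces are Hausdorff. For a subset $A$ of a space $X$ let $[A]'$ be the set of all limits of convergent sequences of points of $A$, and put
\[
[A]_0=A,\qquad [A]_{\alpha+1}=[[A]_\alpha]',\qquad [A]_\lambda=\bigcup_{\alpha<\lambda}[A]_\alpha\quad(\lambda\text{ a limit ordinal}).
\]
These sets increase with $\alpha$ and lie in $\overline A$. The set $A$ is \emph{sequentially closed} if $[A]'=A$, and $X$ is \emph{sequential} if every sequentially closed subset of $X$ is closed. The set $[A]_{\omega_1}$ is always sequentially closed, because a sequence in it lies in $[A]_\alpha$ for some $\alpha<\omega_1$; so in a sequential space $[A]_{\omega_1}=\overline A$. The \emph{sequential order} of a sequential space $X$ is the least ordinal $\alpha\le\omega_1$ such that $[A]_\alpha=\overline A$ for every $A\subseteq X$. It counts how many times one must pass to limits of sequences in order to compute closures. The spaces of order at most $1$ are the \emph{Fr\'echet} spaces, in which every point of $\overline A$ is the limit of a sequence in $A$. First countable spaces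 are Fr\'echet, and so are subspaces of Fr\'echet spaces.

If $K$ is closed in $X$ and $A\subseteq K$, then $[A]_\alpha$ and $\overline A$ are the same whether computed in $K$ or in $X$. So a closed subspace of a sequential space is sequential, and its order is at most that of the whole space. This applies to compact subspaces, which are closed. The following question is stated as open by Shakhmatov and Shibakov \cite{SS}.

\begin{quote}
\emph{Is it consistent with ZFC that there is a countably compact sequential topological group $G$ containing a compact subspace $K\subseteq G$ of sequential order at least $2$?}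
\end{quote}

Recall that a space is \emph{countably compact} if every infinite subset has an accumulation point, and \emph{sequentially compact} if every sequence has a convergent subsequence. The second property implies the first. For sequential spaces the two coincide: if a sequence has no convergent subsequence, then its range is infinite and every subset of the range is sequentially closed, so the range is closed and discrete.

The group in the question cannot be Fr\'echet. This excludes the simplest countably compact sequential groups. Compact metrizable groups are Fr\'echet. So is, for any set $\Gamma$, the group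
\[
\Sigma(\Gamma)=\{f\in 2^\Gamma: f \text{ has countable support}\}
\]
(Lemma~\ref{lem:sigma}), which is sequentially compact because a sequence in it lives in the compact metrizable group $2^C$ for a countable $C\subseteq\Gamma$. At the other extreme, the compact group $2^\Gamma$ with $\Gamma$ uncountable has room for complicated compact subspaces, but it is not sequential: $\Sigma(\Gamma)$ is a proper, dense, sequentially closed subset of it. The group we want lies in between, and the two requirements on it pull in opposite directions. Countable compactness forces accumulation points into the group, and sequentiality demands that each of them be reached by iterating limits of sequences. One might guess that they cannot be reconciled around a compact subspace that is not Fr\'echet. Under the Continuum Hypothesis (CH) they can.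

\begin{theorem}[CH]\label{thm:main}
There is a separable, sequentially compact (hence countably compact), sequential Boolean topological group of sequential order exactly $2$ that contains a compact subspace of sequential order exactly $2$.
\end{theorem}

Since CH is consistent with ZFC by G\"odel's theorem, the answer to the question is yes.

Sections~\ref{sec:group} and~\ref{sec:zfc} reduce Theorem~\ref{thm:main}, in ZFC, to the existence of a family of homomorphisms $\mathcal P(\omega)\to\mathbb Z_2$ with two combinatorial properties. Section~\ref{sec:blocks} shows, on the smallest example, how such a family is built and what can go wrong. Sections~\ref{sec:systems}--\ref{sec:recursion} carry out the construction.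

\medskip
\noindent\textbf{Conventions.} We write $n=\{0,\dots,n-1\}$. ``Almost all'' means all but finitely many, and $c'\subseteq^* c$ means that $c'\setminus c$ is finite. A group is \emph{Boolean} if $g+g=0$ for all $g$; it is then a vector space over $\mathbb F_2$, its subgroups are the linear subspaces, $\dim$ denotes dimension over $\mathbb F_2$, and every homomorphism from a subgroup to $\mathbb Z_2$ extends to the whole group. The power set $\mathcal P(\omega)$ carries symmetric difference $+$ and the topology of $2^\omega$; it is a compact metrizable Boolean group. For $S\subseteq\omega$ the power set $\mathcal P(S)$ is a closed subgroup, of dimension $|S|$ if $S$ is finite. The subgroup $\mathrm{Fin}$ of finite sets is dense. A \emph{null sequence} is a sequence $h_k\to\emptyset$ in $\mathcal P(\omega)$; this means that for each $m$, $h_k\cap m=\emptyset$ for almost all $k$.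

\section{A compact space that is not Fr\'echet, and the group around it}\label{sec:group}

We start from the compact space. Let $(A_\beta)_{\beta\in\Gamma}$ be a family of subsets of $\omega$ that is maximal almost disjoint in the following sense.

\begin{itemize}
\item[\textbf{(MAD)}] $\Gamma$ is infinite, all $A_\beta$ are infinite, $A_\beta\cap A_\gamma$ is finite for $\beta\ne\gamma$, and every infinite $X\subseteq\omega$ has infinite intersection with some $A_\beta$.
\end{itemize}

Such a $\Gamma$ is uncountable: if $\Gamma=\{\beta_j:j<\omega\}$, pick $x_0<x_1<\cdots$ with $x_j\in A_{\beta_j}\setminus\bigcup_{i<j}A_{\beta_i}$; then $\{x_j:j<\omega\}$ meets each $A_{\beta_i}$ in a finite set. In the compact Boolean group $\mathcal P(\omega)\times2^\Gamma$ consider the points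
\[
e_n=\bigl(\{n\},(1_{A_\beta}(n))_{\beta\in\Gamma}\bigr),\qquad p_\beta=(\emptyset,1_{\{\beta\}}),\qquad 0=(\emptyset,0),
\]
and the sets $E=\{e_n:n<\omega\}$ and $K=E\cup\{p_\beta:\beta\in\Gamma\}\cup\{0\}$.

\begin{lemma}\label{lem:K}
If \textup{(MAD)} holds, then $K$ is compact, $p_\beta\in[E]_1$ for all $\beta$, and $0\in[E]_2\setminus[E]_1$.
\end{lemma}

\begin{proof}
Along $n\in A_\beta$ we have $e_n\to p_\beta$: the first coordinates $\{n\}$ tend to $\emptyset$, coordinate $\beta$ equals $1$, and a coordinate $\gamma\ne\beta$ equals $1$ only for $n$ in the finite set $A_\beta\cap A_\gamma$. For distinct $\beta_k$ we have $p_{\beta_k}\to0$, since each coordinate equals $1$ for at most one $k$. Hence $0\in[E]_2$.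

Suppose that $e_{n_k}\to0$. Since $e_n\ne0$ for all $n$, each value $n$ occurs only finitely often among the $n_k$, so $\{n_k:k<\omega\}$ is infinite. By maximality it meets some $A_\beta$ in an infinite set. Then coordinate $\beta$ of $e_{n_k}$ equals $1$ infinitely often, a contradiction. So $0\notin[E]_1$.

For compactness, take an open cover of $K$. One member contains $K\cap O$ for a basic neighborhood $O=\{(h,f):h\cap m=\emptyset,\ f(\beta)=0\ (\beta\in\Phi)\}$ of $0$, with $\Phi\subseteq\Gamma$ finite. The set $K\setminus O$ consists of the points $e_n$ with $n<m$ and, for $\beta\in\Phi$, of $p_\beta$ and the points $e_n$ with $n\in A_\beta$. It is the union of a finite set and finitely many convergent sequences with their limits, so finitely many members cover it.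
\end{proof}

So $0\in\overline E\setminus[E]_1$, and $K$ is not Fr\'echet. The ambient group is not sequential, because its closed subspace $\{\emptyset\}\times2^\Gamma$ is not. We look for a subgroup containing $K$ that is sequentially compact and sequential, and first ask what sequential compactness forces. Let $\pi$ be the projection to $\mathcal P(\omega)$.

\begin{lemma}\label{lem:forced}
Let $N$ be a sequentially compact subgroup of $\mathcal P(\omega)\times2^\Gamma$ containing $K$. Then $\pi(N)=\mathcal P(\omega)$ and $\{\emptyset\}\times\Sigma(\Gamma)\subseteq N$.
\end{lemma}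

\begin{proof}
The image $\pi(N)$ is sequentially compact and metrizable, hence compact. It is a subgroup containing all singletons, so it contains the dense set $\mathrm{Fin}$, and $\pi(N)=\mathcal P(\omega)$. A point $(\emptyset,f)$ with $f\in\Sigma(\Gamma)$ is the limit of a sequence of finite sums of points $p_\beta$. A subsequence converges in $N$, necessarily to $(\emptyset,f)$.
\end{proof}

The most economical choice is a group $G$ with $\pi(G)=\mathcal P(\omega)$ whose intersection with $\ker\pi$ is exactly $\{\emptyset\}\times\Sigma(\Gamma)$. Such a group has a simple description. Extend the singletons to a basis of the vector space $\mathcal P(\omega)$, choose a point of $G$ above each basis element, taking $e_n$ above $\{n\}$, and extend linearly. This gives a homomorphism $h\mapsto(h,(\psi_\beta(h))_\beta)\in G$, and the points of $G$ above $h$ are those whose second coordinate differs from $(\psi_\beta(h))_\beta$ on a countable set.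

We therefore reverse the order of the choices. Let $\Gamma$ be a set and let $\psi_\beta:\mathcal P(\omega)\to\mathbb Z_2$ $(\beta\in\Gamma)$ be homomorphisms, \emph{not assumed continuous}. Put $A_\beta=\{n:\psi_\beta(\{n\})=1\}$ and
\[
G_\psi=\{(h,f)\in\mathcal P(\omega)\times2^\Gamma:\ \{\beta:f(\beta)\ne\psi_\beta(h)\}\text{ is countable}\}.
\]
This is a subgroup of $\mathcal P(\omega)\times2^\Gamma$, and we give it the subspace topology. It contains $K$, and $G_\psi\cap\ker\pi=\{\emptyset\}\times\Sigma(\Gamma)$ because $\psi_\beta(\emptyset)=0$. The condition that will make it sequentially compact is a weak form of continuity.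

\begin{itemize}
\item[\textbf{(CC)}] For every null sequence $(h_k)$ there are an infinite $I\subseteq\omega$ and a countable $C\subseteq\Gamma$ such that for every $\beta\in\Gamma\setminus C$ we have $\psi_\beta(h_k)=0$ for almost all $k\in I$.
\end{itemize}

Nothing weaker would do: if $G_\psi$ is sequentially compact, then the points $(h_k,(\psi_\beta(h_k))_\beta)$ converge along some infinite $I$ to a point $(\emptyset,f)\in G_\psi$, and $C=\operatorname{supp}f$ is as in (CC). Theorem~\ref{thm:main} is the conjunction of the next two theorems.

\begin{theorem}[ZFC]\label{thm:zfc}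
If \textup{(CC)} and \textup{(MAD)} hold, then $G_\psi$ is a separable, sequentially compact (hence countably compact) sequential group of sequential order exactly $2$, and it contains a compact subspace $K$ of sequential order exactly $2$.
\end{theorem}

\begin{theorem}[CH]\label{thm:ch}
There are homomorphisms $\psi_\beta:\mathcal P(\omega)\to\mathbb Z_2$ $(\beta<\omega_1)$ satisfying \textup{(CC)} and \textup{(MAD)}.
\end{theorem}

The two conditions are in tension. Continuous homomorphisms satisfy (CC) with $I=\omega$ and $C=\emptyset$, but a continuous $\psi_\beta$ has $\psi_\beta(\{n\})\to0$, so $A_\beta$ is finite and (MAD) fails. Every $\psi_\beta$ must be discontinuous already on the null sequence $(\{n\})$. For this sequence (MAD) itself rescues (CC): take $I=A_{\beta_0}$ and $C=\{\beta_0\}$. For a null sequence of large sets nothing is automatic, and this is the content of Theorem~\ref{thm:ch}.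

\section{Proof of Theorem~\ref{thm:zfc}}\label{sec:zfc}

The group $G_\psi$ is an extension of the Fr\'echet group $\Sigma(\Gamma)$ by a metrizable group. One passage to limits brings a set into a coset of $\Sigma(\Gamma)$, and a second one finishes the work inside the coset. The first lemma makes this precise.

\begin{lemma}\label{lem:two}
Let $X$ be a sequentially compact topological group with identity $e$, and let $(U_n)$ be a decreasing sequence of closed neighborhoods of $e$ such that $Y=\bigcap_nU_n$ is Fr\'echet. Then $X$ is sequential of sequential order at most $2$.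
\end{lemma}

\begin{proof}
Let $A\subseteq X$ and $g\in\overline A$. Translations are homeomorphisms, so we may assume $g=e$. Let $V$ be a closed neighborhood of $e$ and choose $a_n\in A\cap V\cap U_n$. A subsequence converges to some $a\in[A]_1$. Since $V$ and the $U_n$ are closed and $(U_n)$ decreases, $a\in V\cap Y$. A topological group is regular, so closed neighborhoods form a base at $e$, and we have shown that $e\in\overline{[A]_1\cap Y}$. As $Y$ is Fr\'echet and $e\in Y$, a sequence in $[A]_1\cap Y$ converges to $e$, that is, $e\in[A]_2$. Thus $\overline A=[A]_2$ for all $A$. If $A$ is sequentially closed, then $[A]_2=A$, so $A$ is closed.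
\end{proof}

\begin{lemma}\label{lem:sigma}
For any set $\Gamma$ the group $\Sigma(\Gamma)$ is Fr\'echet.
\end{lemma}

\begin{proof}
By translation it suffices to take $S\subseteq\Sigma(\Gamma)$ with $0\in\overline S$ and find a sequence in $S$ converging to $0$. Fix an enumeration of the support of each point of $S$. Choose inductively $b_n\in S$ vanishing at the first $n$ elements of the supports of $b_0,\dots,b_{n-1}$; these are finitely many coordinates, so $b_n$ exists. A coordinate in no support is $0$ for all $n$, and a coordinate in $\operatorname{supp}b_j$ is $0$ for almost all $n$. So $b_n\to0$.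
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:zfc}]
Write $G=G_\psi$ and $G_0=\{\emptyset\}\times\Sigma(\Gamma)$.

\emph{Sequential compactness.} Let $(h_k,f_k)\in G$. Passing to a subsequence, assume $h_k\to h$. Apply (CC) to the null sequence $(h_k+h)$: after passing to a subsequence there is a countable $C\subseteq\Gamma$ such that for each $\beta\notin C$ we have $\psi_\beta(h_k)=\psi_\beta(h)$ for almost all $k$. Add to $C$ the countable sets $\{\beta:f_k(\beta)\ne\psi_\beta(h_k)\}$, $k<\omega$. Then $C$ is still countable, and $f_k(\beta)\to\psi_\beta(h)$ for $\beta\notin C$. Since $2^C$ is compact metrizable, we pass to a subsequence along which $f_k(\beta)$ converges for every $\beta\in C$. Then $(h_k,f_k)$ converges to a point $(h,f)$ with $f(\beta)=\psi_\beta(h)$ for $\beta\notin C$, so $(h,f)\in G$.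

\emph{Sequential order.} The sets $U_n=\{(h,f)\in G:h\cap n=\emptyset\}$ are decreasing clopen neighborhoods of $0$ with intersection $G_0$, which is Fr\'echet by Lemma~\ref{lem:sigma}. By Lemma~\ref{lem:two}, $G$ is sequential of order at most $2$. The subspace $K\subseteq G$ is compact by Lemma~\ref{lem:K}, hence closed, hence sequential of order at most that of $G$. By the same lemma $0\in\overline E\setminus[E]_1$, so $K$ has order at least $2$. Both orders are therefore exactly $2$.

\emph{Separability.} Let $N$ be the closure in $G$ of the countable group generated by $E$. It is a closed subgroup of $G$, hence sequentially compact, and it contains $[E]_2\supseteq K$. By Lemma~\ref{lem:forced}, $\pi(N)=\mathcal P(\omega)$ and $N$ contains $G_0=G\cap\ker\pi$. Hence $N=G$.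
\end{proof}

\section{Parity on blocks: the idea of the construction}\label{sec:blocks}

Under CH the null sequences and the infinite subsets of $\omega$ can be listed in type $\omega_1$, and we build $\psi_\gamma$ at stage $\gamma<\omega_1$. Condition (CC) forgives countably many coordinates. So when the $\alpha$-th null sequence comes up, we may ignore all $\psi_\beta$ with $\beta<\alpha$, choose a subsequence, and \emph{promise} that every later $\psi_\gamma$ vanishes on almost all of its terms. Likewise, once $A_\beta$ is chosen, we promise that every later $A_\gamma$ is almost disjoint from it.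

Both promises have the same form: $\psi_\gamma$ is to be continuous on a given closed subgroup $L$ of $\mathcal P(\omega)$. If $L$ contains a null sequence $(h_k)$, continuity gives $\psi_\gamma(h_k)=0$ for almost all $k$. If $L\supseteq\mathcal P(A_\beta)$, it gives $\psi_\gamma(\{x\})=0$ for almost all $x\in A_\beta$. A homomorphism that is continuous on closed subgroups $L$ and $L'$ is continuous on $L+L'$, since addition $L\times L'\to L+L'$ is a quotient map of compact spaces. So promises add up whether we like it or not, and the countably many promises made before stage $\gamma$ may be recorded as an increasing sequence of closed subgroups $L_n$. The danger is that a sum contains $\mathcal P(X)$ for an infinite set $X$ that meets every earlier $A_\beta$ in a finite set. Then no later $A_\gamma$ meets $X$ in an infinite set either, and (MAD) is lost.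

\begin{example}\label{ex:blocks}
Split $\omega$ into consecutive intervals $J_0,J_1,\dots$ of sizes $M_k\ge2$. They form a null sequence, and the closed subgroup they generate is $L=\{\bigcup_{k\in F}J_k:F\subseteq\omega\}$. For finite $h$ every homomorphism satisfies $\psi(h)=|h\cap A|\bmod 2$, where $A=\{n:\psi(\{n\})=1\}$. So the promise requires that $|A\cap J_k|$ be even for almost all $k$.

Let $X$ be a set meeting every $J_k$; we want $A\cap X$ infinite. Pick $a_k\in X\cap J_k$, correct the parity by a partner $z_k\in J_k\setminus\{a_k\}$, and put $B_k=\{a_k,z_k\}$ and $A=\bigcup_kB_k$. The formula $\psi(h)=\sum_k(|h\cap B_k|\bmod2)$ defines a homomorphism on $\mathrm{Fin}+L$ that vanishes on $L$ and has $\psi(\{x\})=1_A(x)$. Any extension to $\mathcal P(\omega)$ keeps the promise.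

The next stage inherits the group $L+\mathcal P(A)$, whose elements are the sums of a subset of $A$ and a union of the shrunken blocks $J_k\setminus B_k$, of sizes $M_k-2$. If $M_k=3$ for all $k$, the shrunken blocks are singletons $\{x_k\}$, and $L+\mathcal P(A)$ contains $\mathcal P(\{x_k:k<\omega\})$ although no $x_k$ lies in $A$. This is the danger described above. If $M_k\to\infty$, then also $M_k-2\to\infty$, and the situation has reproduced itself.
\end{example}

The example suggests three things. First, a null sequence should be put into the groups $L_n$ only if its terms become large modulo the groups already present; the remaining sequences must be handled by (MAD), as the sequence of singletons was. Second, the work should be done on finite intervals on which the groups split. Third, we need an invariant that replaces the size of the blocks. In general the part of $L_n$ inside an interval is a subspace $Q$ of large dimension, and the partner of $a$ is a set of up to $\dim Q$ points. A lower bound on the sizes of the nonzero elements of $Q$ may then drop by $\dim Q+1$, which it does not control. The invariant that survives compares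 dimension with size: $\dim(Q\cap\mathcal P(S))\le|S|/M$ for all $S$. By Edmonds' theorem this is equivalent to the existence of $M$ disjoint sets of points, each of which determines the elements of $Q$. In a block every single point is such a set, and $B_k$ uses up two of them. The same will be true in general.

\section{Density, cuts and systems}\label{sec:systems}

\begin{definition}\label{def:inv}
Let $L$ be a closed subgroup of $\mathcal P(\omega)$.
\begin{itemize}
\item The \emph{full part} of $L$ is $D(L)=\{x:\{x\}\in L\}$.
\item The \emph{density} of $L$ is $\varepsilon(L)=\sup\{\dim(L\cap\mathcal P(S))/|S|:\emptyset\ne S\text{ finite},\ S\cap D(L)=\emptyset\}$, with $\sup\emptyset=0$.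
\item A number $m\in\omega$ is a \emph{cut} of $L$ if $h\cap m\in L$ for all $h\in L$.
\item For $\ell<\omega$, $\Lambda(\ell,L)=\{u+y:|u|\le\ell,\ y\in L\}$ is the set of all sets that differ from a member of $L$ in at most $\ell$ points.
\end{itemize}
\end{definition}

The finite subsets of $D(L)$ lie in $L$ and are dense in $\mathcal P(D(L))$, so $\mathcal P(D(L))\subseteq L$; consequently $h\setminus D(L)\in L$ for $h\in L$. If $m\le m'$ are cuts of $L$ and $h\in L$, then $h\setminus m=h+(h\cap m)$ and $h\cap[m,m')=(h\cap m)+(h\cap m')$ lie in $L$. The set $\{u:|u|\le\ell\}$ is closed, since having at least $\ell+1$ points is an open condition; so $\Lambda(\ell,L)$ is a sum of two compact sets and is compact. From the definition, $\Lambda(\ell,L)+\Lambda(\ell,L)\subseteq\Lambda(2\ell,L)$ and $\mathrm{Fin}+L=\bigcup_\ell\Lambda(\ell,L)$. For the group $L$ of Example~\ref{ex:blocks}, $D(L)=\emptyset$, the blocks contained in $S$ form a basis of $L\cap\mathcal P(S)$, hence $\varepsilon(L)=1/\min_kM_k$, and the endpoints $\min J_k$ are cuts.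

New groups will be produced by prescribing their traces on consecutive intervals. Their density can then be estimated one interval at a time.

\begin{lemma}[Gluing]\label{lem:glue}
Let $m_n<m_{n+1}<\cdots$, $J_r=[m_r,m_{r+1})$, let $W_r$ be a subgroup of $\mathcal P(J_r)$ for $r\ge n$, and put $L'=\{h\subseteq\omega:h\cap J_r\in W_r\text{ for all }r\ge n\}$.
\begin{itemize}
\item[(a)] $L'$ is a closed subgroup containing $\mathcal P(m_n)$, and each $m_r$ with $r\ge n$ is a cut of $L'$.
\item[(b)] If $L$ is a closed subgroup, all $m_r$ with $r\ge n$ are cuts of $L$, and $L\cap\mathcal P(J_r)\subseteq W_r$ for $r\ge n$, then $L\subseteq L'$.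
\item[(c)] Let $m_n\subseteq D'\subseteq\omega$ with $\mathcal P(D')\subseteq L'$, and suppose that $\dim(W_r\cap\mathcal P(S))\le\varepsilon'|S|$ for all $r\ge n$ and all $S\subseteq J_r\setminus D'$. Then $\varepsilon(L')\le\varepsilon'$, and if $\varepsilon'<1$ then $D(L')=D'$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each map $h\mapsto h\cap J_r$ is a continuous homomorphism to a finite group, so $L'$ is a closed subgroup. A subset of $m_n$ has empty traces. The trace of $h\cap m_r$ on $J_s$ is $h\cap J_s$ for $s<r$ and empty for $s\ge r$.

(b) For $h\in L$ and $r\ge n$ we have $h\cap J_r\in L\cap\mathcal P(J_r)\subseteq W_r$.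

(c) Let $S$ be finite and disjoint from $D'$. Then $S\cap m_n=\emptyset$, so $L'\cap\mathcal P(S)=\bigoplus_{r\ge n}\bigl(W_r\cap\mathcal P(S\cap J_r)\bigr)$, and $\dim(L'\cap\mathcal P(S))\le\varepsilon'\sum_r|S\cap J_r|=\varepsilon'|S|$. Since $D'\subseteq D(L')$, this covers all sets $S$ in the definition of $\varepsilon(L')$. If $\varepsilon'<1$ and $x\notin D'$, then $\dim(L'\cap\mathcal P(\{x\}))<1$, so $\{x\}\notin L'$.
\end{proof}

The last clause of (c) is the purpose of the density: while it stays below $1$, no unplanned singleton appears. We now define the object carried along the recursion.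

\begin{definition}\label{def:system}
Let $\mathcal A$ be a countable family of subsets of $\omega$. A \emph{system over $\mathcal A$} is a pair $\mathcal L=((L_n)_{n<\omega},c)$ such that, with $D_n=D(L_n)$:
\begin{itemize}
\item[(S1)] the $L_n$ are closed subgroups of $\mathcal P(\omega)$, $L_n\subseteq L_{n+1}$, and $\bigcup_nD_n=\omega$;
\item[(S2)] $\varepsilon(L_n)\to0$;
\item[(S3)] each $D_n$ is covered, up to a finite set, by finitely many members of $\mathcal A$, and $\omega\setminus D_n$ is infinite;
\item[(S4)] $c\subseteq\omega$ is infinite, and for each $n$ almost all elements of $c$ are cuts of $L_n$;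
\item[(S5)] each member of $\mathcal A$ is contained in some $D_n$.
\end{itemize}
A system $\mathcal L'=((L'_n),c')$ \emph{refines} $\mathcal L$ if every $L_n$ is contained in some $L'_{n'}$ and $c'\subseteq^*c$.
\end{definition}

Condition (S5) records the promise of almost disjointness. The covering part of (S3) excludes the danger of Section~\ref{sec:blocks}, and its second part leaves room for a new infinite set $A$. Condition (S2) is the analog of $M_k\to\infty$; it is compatible with $L_n\subseteq L_{n+1}$ because the full parts $D_n\subseteq D_{n+1}$, which the density ignores, also grow. Condition (S4) supplies the intervals, and the last part of (S1) ensures that a homomorphism defined on $\bigcup_nL_n$ is already defined on all singletons.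

Refinement is reflexive and transitive. Replacing $(L_n)$ by a subsequence gives a system over the same family that refines the original one. The recursion starts from the \emph{trivial system} $L_n=\mathcal P(n)$, $c=\omega$, over $\mathcal A=\emptyset$: here $D_n=n$, $\varepsilon(L_n)=0$ since $\mathcal P(n)\cap\mathcal P(S)=\{\emptyset\}$ for $S\cap n=\emptyset$, and every $m$ is a cut. Limit stages are passed by diagonalization; this is where the clause $c'\subseteq^*c$ is needed.

\begin{lemma}[Limits]\label{lem:limit}
Let $\mathcal L_i=((L^i_n)_n,c_i)$ be a system over $\mathcal A_i$, with $\mathcal A_i\subseteq\mathcal A_{i+1}$ and $\mathcal L_{i+1}$ refining $\mathcal L_i$ for $i<\omega$. Then there is a system over $\bigcup_i\mathcal A_i$ refining all $\mathcal L_i$.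
\end{lemma}

\begin{proof}
Choose inductively $L_i=L^i_{s_i}$ with $s_i$ so large that $L_i$ contains $L_{i-1}$ (if $i\ge1$), all $L^j_k$ with $j,k\le i$, and $\mathcal P(i)$, and that $\varepsilon(L_i)\le1/(i+1)$. Each requirement holds for all large $s_i$: the groups $L_{i-1}$ and $L^j_k$ are contained in members of the increasing sequence $(L^i_s)_s$ by refinement, $i\subseteq D(L^i_s)$ for large $s$ by (S1), and $\varepsilon(L^i_s)\to0$ by (S2). The sets $c_i$ are infinite and $\subseteq^*$-decreasing, so we can pick $x_0<x_1<\cdots$ with $x_i\in c_0\cap\dots\cap c_i$; then $c=\{x_i:i<\omega\}\subseteq^*c_i$ for all $i$.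

Conditions (S1) and (S2) for $((L_i),c)$ hold by the choice of $s_i$. Condition (S3) holds for $L_i$ because it holds in $\mathcal L_i$ and $\mathcal A_i\subseteq\bigcup_j\mathcal A_j$. Condition (S4) holds because $c\subseteq^*c_i$ and almost all elements of $c_i$ are cuts of $L_i$. Finally $L^j_k\subseteq L_i$ for $i\ge\max(j,k)$. This gives refinement, and also (S5), since each $A\in\mathcal A_j$ lies in some $D(L^j_k)$.
\end{proof}

\section{Absorbing a null sequence}\label{sec:absorb}

Call a null sequence $(h_k)$ \emph{far from} the system $\mathcal L=((L_n),c)$ if for all $\ell$ and $n$ we have $h_k\in\Lambda(\ell,L_n)$ for only finitely many $k$. For the trivial system, $h\in\Lambda(\ell,\mathcal P(n))$ means $|h\setminus n|\le\ell$, so ``far'' means $|h_k|\to\infty$, infinite sizes allowed. Some such hypothesis is needed below: a group containing infinitely many terms of $(\{k\})$ has infinite full part, which violates (S3) over $\mathcal A=\emptyset$.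

\begin{lemma}\label{lem:absorb}
Let $\mathcal L=((L_n),c)$ be a system over $\mathcal A$ and let $(h_k)$ be a null sequence far from $\mathcal L$. Then there are a system $\mathcal L^+=((L_n^+),c^+)$ over $\mathcal A$ refining $\mathcal L$ and an infinite $I\subseteq\omega$ with $\{h_k:k\in I\}\subseteq L^+_0$.
\end{lemma}

If the $h_k$ are finite, a subsequence can be placed in disjoint intervals and one is close to Example~\ref{ex:blocks}. If they are infinite, the first $r+1$ chosen terms all leave traces on the $r$-th interval. To keep cuts we add these traces to the groups independently on each interval, which adds up to $r+1$ dimensions there. The cost in density is small provided that every new element has more than $(r+1)^2$ points. So we arrange that the trace of each \emph{sum} of chosen terms is either already in $L_n$ or differs from every member of $L_n$ in more than $(r+1)^2$ points.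

\begin{proof}
Let $\ell_i=(i+1)^2$. Let $m_0\in c$ be a cut of $L_0$. We choose $k_0,m_1,k_1,m_2,\dots$ in this order, with $k_0<k_1<\cdots$ and $m_0<m_1<\cdots$ in $c$. Write $g_F=\sum_{i\in F}h_{k_i}$ for finite $F$, and $J_r=[m_r,m_{r+1})$.

\emph{Choice of $k_i$.} We require $k_i>k_{i-1}$ (if $i\ge1$), $h_{k_i}\cap m_i=\emptyset$, and
\begin{equation}\label{eq:k}
h_{k_i}+(g_{F'}\setminus m_i)\notin\Lambda(\ell_i,L_n)\qquad\text{for all }n\le i,\ F'\subseteq\{0,\dots,i-1\}.
\end{equation}
The first two conditions hold for all large $k$. Suppose that for one of the finitely many pairs $(n,F')$ condition \eqref{eq:k} fails for infinitely many $k$, and put $g=g_{F'}\setminus m_i$. Then $h_k\in g+\Lambda(\ell_i,L_n)$ for infinitely many $k$. This set is closed and $h_k\to\emptyset$, so it contains $\emptyset$, that is, $g\in\Lambda(\ell_i,L_n)$. Hence $h_k\in\Lambda(2\ell_i,L_n)$ for infinitely many $k$, although $(h_k)$ is far from $\mathcal L$. So all large $k$ qualify.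

\emph{Choice of $m_{i+1}$.} We require that $m_{i+1}\in c$, $m_{i+1}>m_i$, be a cut of $L_0,\dots,L_{i+1}$, and that for all $F\subseteq\{0,\dots,i\}$:
\begin{itemize}
\item[(a)] for $n\le i+1$, if $g_F\in\mathrm{Fin}+L_n$ then $g_F\setminus m_{i+1}\in L_n$;
\item[(b)] for $n\le i$, if $g_F\setminus m_i\notin\Lambda(\ell_i,L_n)$ then $g_F\cap[m_i,m_{i+1})\notin\Lambda(\ell_i,L_n)$.
\end{itemize}
Each of these finitely many requirements holds for all large elements of $c$. For the cuts this is (S4). For (a), if $g_F=u+y$ with $u$ finite and $y\in L_n$, then $g_F\setminus m=y\setminus m\in L_n$ for every cut $m$ of $L_n$ with $u\subseteq m$. For (b), the complement of $\Lambda(\ell_i,L_n)$ is open and $g_F\cap[m_i,m)\to g_F\setminus m_i$ as $m\to\infty$.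

\emph{Claim.} For $n\le r$ and $F\subseteq\{0,\dots,r\}$, either $g_F\cap J_r\in L_n$ or $g_F\cap J_r\notin\Lambda(\ell_r,L_n)$.

If $r\in F$, let $F'=F\setminus\{r\}$. As $h_{k_r}\cap m_r=\emptyset$, we have $g_F\setminus m_r=h_{k_r}+(g_{F'}\setminus m_r)$, which is not in $\Lambda(\ell_r,L_n)$ by \eqref{eq:k}; now (b) with $i=r$ gives the second alternative. If $F=\emptyset$, the first alternative holds. In the remaining case $r\ge1$ and $F\subseteq\{0,\dots,r-1\}$. If $g_F\in\mathrm{Fin}+L_n$, then $g_F\setminus m_r\in L_n$ by (a) with $i=r-1$, and $g_F\cap J_r\in L_n$ because $m_{r+1}$ is a cut of $L_n$. If $g_F\notin\mathrm{Fin}+L_n$, then $g_F\setminus m_r\notin\mathrm{Fin}+L_n\supseteq\Lambda(\ell_r,L_n)$, and (b) with $i=r$ gives the second alternative. The claim is proved.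

\emph{The new system.} Let $H_r=\{g_F\cap J_r:F\subseteq\{0,\dots,r\}\}$, a subgroup of $\mathcal P(J_r)$ with $\dim H_r\le r+1$, let $W^n_r=L_n\cap\mathcal P(J_r)$, and put
\[
L_n^+=\{h:h\cap J_r\in W^n_r+H_r\text{ for all }r\ge n\},\qquad c^+=\{m_r:r<\omega\},\qquad D_n^+=m_n\cup D_n.
\]
By Lemma~\ref{lem:glue}(a), $L_n^+$ is a closed subgroup and (S4) holds. The sequence $(L_n^+)$ increases, because $W^n_r\subseteq W^{n+1}_r$ and $L^+_{n+1}$ has no condition on $J_n$. All $m_r$ with $r\ge n$ are cuts of $L_n$, so $L_n\subseteq L_n^+$ by Lemma~\ref{lem:glue}(b). This yields (S1) and (S5) and, with $c^+\subseteq c$, refinement. Each $h_{k_i}$ lies in $L_0^+$, since its trace on $J_r$ is empty for $r<i$ and lies in $H_r$ for $r\ge i$. So $I=\{k_i:i<\omega\}$ is as required, and (S2) and (S3) remain.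

We apply Lemma~\ref{lem:glue}(c) with $D'=D_n^+$; note that $\mathcal P(D_n^+)=\mathcal P(m_n)+\mathcal P(D_n)\subseteq L_n^+$. Let $r\ge n$, $S\subseteq J_r\setminus D_n^+$ and $V=(W^n_r+H_r)\cap\mathcal P(S)$. Since $S\cap D_n=\emptyset$, we have $\dim(V\cap L_n)\le\varepsilon(L_n)|S|$. Since $V\cap L_n=V\cap W^n_r$, the quotient $V/(V\cap L_n)$ embeds in $(W^n_r+H_r)/W^n_r$ and has dimension at most $r+1$. If $V\subseteq L_n$, then $\dim V\le\varepsilon(L_n)|S|$. Otherwise take $q=w+(g_F\cap J_r)\in V\setminus L_n$ with $w\in W^n_r$ and $F\subseteq\{0,\dots,r\}$. Then $g_F\cap J_r\notin L_n$, so by the claim $q+w=g_F\cap J_r\notin\Lambda(\ell_r,L_n)$. As $w\in L_n$, this forces $|q|>\ell_r$, so $|S|>\ell_r$ and $r+1\le|S|(r+1)/\ell_r=|S|/(r+1)$. In both cases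
\[
\dim V\le\Bigl(\varepsilon(L_n)+\frac1{r+1}\Bigr)|S|\le\Bigl(\varepsilon(L_n)+\frac1{n+1}\Bigr)|S|.
\]
Hence $\varepsilon(L_n^+)\le\varepsilon(L_n)+\frac1{n+1}\to0$, which is (S2), and $D(L_n^+)=m_n\cup D_n$ for all large $n$. For these $n$, (S3) follows from (S3) for $\mathcal L$. Both parts of (S3) pass to subsets of the full part, and $D(L_n^+)$ increases with $n$, so (S3) holds for all $n$.
\end{proof}

\section{Disjoint bases and a new homomorphism}\label{sec:new}

The density was convenient in Section~\ref{sec:absorb} because dimension is subadditive. To correct parities we need the other face of the invariant, the disjoint determining sets. We use matroids only in the linear case: a finite indexed family $(\xi_x)_{x\in T}$ of vectors, repetitions allowed, defines a matroid on $T$ whose rank function is $\rho(S)=\dim\operatorname{span}\{\xi_x:x\in S\}$ and whose bases are the sets $Z\subseteq T$ such that $(\xi_z)_{z\in Z}$ is a basis of $\operatorname{span}\{\xi_x:x\in T\}$.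

\begin{theorem}[Edmonds \cite{Edm}]\label{thm:edmonds}
A matroid on a finite set $T$ with rank function $\rho$ has $M$ pairwise disjoint bases if and only if $M\bigl(\rho(T)-\rho(T\setminus S)\bigr)\le|S|$ for all $S\subseteq T$.
\end{theorem}

The condition is necessary because a basis has at most $\rho(T\setminus S)$ elements outside $S$, hence at least $\rho(T)-\rho(T\setminus S)$ in $S$. We use its sufficiency.

\begin{lemma}\label{lem:bases}
Let $T$ be finite and let $Q$ be a subgroup of $\mathcal P(T)$ with $M\dim(Q\cap\mathcal P(S))\le|S|$ for all $S\subseteq T$. For $x\in T$ let $\xi_x\in Q^*$ be the functional $\xi_x(q)=1_q(x)$. Then there are pairwise disjoint $Z^1,\dots,Z^M\subseteq T$ such that each $(\xi_z)_{z\in Z^j}$ is a basis of $Q^*$. In particular $q\mapsto q\cap Z^j$ is injective on $Q$.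
\end{lemma}

\begin{proof}
A family of functionals on $Q$ spans a subspace of $Q^*$ of dimension $\dim Q$ minus the dimension of its common kernel. The common kernel of $\{\xi_x:x\in T\setminus S\}$ is $Q\cap\mathcal P(S)$. For $S=\emptyset$ this shows that the $\xi_x$ span $Q^*$, and in general that $\rho(T)-\rho(T\setminus S)=\dim(Q\cap\mathcal P(S))$. Theorem~\ref{thm:edmonds} gives the sets $Z^j$. If $q\cap Z^j=\emptyset$, then $q$ is killed by a basis of $Q^*$, so $q=\emptyset$.
\end{proof}

\begin{example}\label{ex:six}
Let $T=\{1,\dots,6\}$ and $Q=\{\emptyset,q_1,q_2,q_1+q_2\}$ with $q_1=\{1,2,3,4\}$, $q_2=\{3,4,5,6\}$, $q_1+q_2=\{1,2,5,6\}$. The hypothesis holds with $M=3$, since dimension $1$ needs $|S|\ge4$ and dimension $2$ needs $S=T$. Recording values on $q_1,q_2$, we have $\xi_1=\xi_2=(1,0)$, $\xi_3=\xi_4=(1,1)$, $\xi_5=\xi_6=(0,1)$, and $Z^1=\{1,3\}$, $Z^2=\{2,5\}$, $Z^3=\{4,6\}$ are disjoint bases. To put $a=6$ into a set that meets every member of $Q$ evenly, expand $\xi_6=\xi_1+\xi_3$ in the basis $Z^1$ and take $B=\{1,3,6\}$. It meets $q_1,q_2,q_1+q_2$ in $\{1,3\},\{3,6\},\{1,6\}$. Two bases are damaged, and $Z^2$ is untouched.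
\end{example}

\begin{lemma}\label{lem:new}
Let $\mathcal L=((L_n),c)$ be a system over $\mathcal A$ and let $X\subseteq\omega$ be infinite. There are a homomorphism $\psi:\mathcal P(\omega)\to\mathbb Z_2$, continuous on each $L_n$, and a system $\mathcal L'$ over $\mathcal A\cup\{A\}$ refining $\mathcal L$, where $A=\{n:\psi(\{n\})=1\}$, such that $A$ is infinite, $A\cap A'$ is finite for all $A'\in\mathcal A$, and $X$ has infinite intersection with some member of $\mathcal A\cup\{A\}$.
\end{lemma}

\begin{proof}
Let $M_n=n+4$. By (S2) we may pass to a subsequence of $(L_n)$ with $\varepsilon(L_n)\le1/M_n$; each original group lies in a member of the subsequence, so nothing is lost. If $X\cap D_n$ is infinite for some $n$, then by (S3) the set $X$ already meets a member of $\mathcal A$ in an infinite set. In this case we only need $A$ to be infinite, and we replace $X$ by a set $\{x_0<x_1<\cdots\}$ with $x_j\notin D_j$, which exists by (S3); it meets $D_n$ in a subset of $\{x_j:j<n\}$. So we may assume that $X\cap D_n$ is finite for all $n$, and we shall make $A\cap X$ infinite.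

\emph{The set $A$.} One set $A$ must respect all the groups $L_n$. On the $i$-th interval we make it respect $L_i$, and with it $L_0,\dots,L_{i-1}$. Choose $m_0<m_1<\cdots$ in $c$ such that $m_i$ is a cut of $L_0,\dots,L_i$ and, with $J_i=[m_i,m_{i+1})$ and $T_i=J_i\setminus D_i$, we have $|T_i|\ge2$ and $X\cap T_i\ne\emptyset$. This is possible by (S4) and because $X\setminus D_i$ is infinite. Fix $a_i\in X\cap T_i$ and let $Q_i=L_i\cap\mathcal P(T_i)$. For $S\subseteq T_i$ we have $S\cap D_i=\emptyset$, so $M_i\dim(Q_i\cap\mathcal P(S))\le|S|$, and Lemma~\ref{lem:bases} gives disjoint sets $Z^1_i,\dots,Z_i^{M_i}\subseteq T_i$. At most one of them contains $a_i$; number them so that $a_i\notin Z_i^j$ for $j<M_i$. Write $\xi_{a_i}=\sum_{z\in Y_i}\xi_z$ with $Y_i\subseteq Z_i^1$, and put $B_i=\{a_i\}\cup Y_i\subseteq T_i$. Then: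
\begin{itemize}
\item[(i)] $|q\cap B_i|$ is even for all $q\in Q_i$. Indeed $a_i\notin Y_i$, so $|q\cap B_i|\equiv\xi_{a_i}(q)+\sum_{z\in Y_i}\xi_z(q)=0$.
\item[(ii)] $B_i\cap Z_i^j=\emptyset$ for $2\le j<M_i$.
\item[(iii)] $T_i\not\subseteq B_i$. If $Y_i=\emptyset$, this holds because $|T_i|\ge2$. Otherwise $Z^1_i\ne\emptyset$, so $\dim Q_i>0$ and $Z_i^2\ne\emptyset$, and (ii) applies since $2<M_i$.
\end{itemize}
Let $A=\bigcup_iB_i$, so that $A\cap J_i=B_i$ and $A\cap m_0=\emptyset$. Since $a_i\in A\cap X$ for all $i$, the set $A\cap X$ is infinite. For $i\ge n$ we have $B_i\cap D_n\subseteq B_i\cap D_i=\emptyset$, so $A\cap D_n$ is finite, and by (S5) $A\cap A'$ is finite for all $A'\in\mathcal A$.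

\emph{The homomorphism.} Let $h\in L_n$ and $i\ge n$. Since $m_i$ and $m_{i+1}$ are cuts of $L_n$, we have $h\cap J_i\in L_n\subseteq L_i$, and then $h\cap T_i=(h\cap J_i)\setminus D_i\in Q_i$. As $B_i\subseteq T_i$, the number $|h\cap B_i|$ is even by (i). So $\psi(h)=\sum_i(|h\cap B_i|\bmod2)$ is a finite sum in $\mathbb Z_2$ for $h\in\bigcup_nL_n$ and defines a homomorphism on this group. On $L_n$ it equals $\sum_{i<n}(|h\cap B_i|\bmod2)$, which depends only on $h\cap m_n$, so it is continuous there. Extend $\psi$ to a homomorphism on $\mathcal P(\omega)$. By (S1) every singleton lies in $\bigcup_nL_n$, so $\psi(\{x\})=1_A(x)$ for all $x$.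

\emph{The new system.} Put $W^n_i=L_n\cap\mathcal P(J_i)$ and
\[
L_n'=\{h:h\cap J_i\in W^n_i+\mathcal P(B_i)\text{ for all }i\ge n\},\quad c'=\{m_i:i<\omega\},\quad D_n'=m_n\cup D_n\cup A.
\]
By Lemma~\ref{lem:glue}(a),(b), $L'_n$ is a closed subgroup containing $\mathcal P(m_n)$ and $L_n$, and (S4) holds. The sequence increases since $W^n_i\subseteq W^{n+1}_i$. This gives (S1) and, with $c'\subseteq c$, refinement. Also $\mathcal P(A)\subseteq L'_n$, so $\mathcal P(D'_n)\subseteq L'_n$, which gives (S5) over $\mathcal A\cup\{A\}$.

To apply Lemma~\ref{lem:glue}(c), let $i\ge n$, $S\subseteq J_i\setminus D_n'$ and $V=(W^n_i+\mathcal P(B_i))\cap\mathcal P(S)$. An element of $V$ is $q+b$ with $q\in W^n_i$ and $b\subseteq B_i$. Since $q+b\subseteq S$, we have $q\subseteq S\cup B_i$, and since $S\cap B_i=\emptyset$, we have $q+b=q\setminus B_i$. So $V$ lies in the image of $R=L_n\cap\mathcal P(S\cup B_i)$ under the linear map $q\mapsto q\setminus B_i$, and $\dim V\le\dim R$. The bases $Z_i^j$ see only $T_i=J_i\setminus D_i$, whereas $S$ may meet $D_i\setminus D_n$. We therefore split $R$ by means of the linear map $q\mapsto q\setminus D_i$.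

Its kernel lies in $L_n\cap\mathcal P(S\cap D_i)$, because $B_i\cap D_i=\emptyset$. As $S\cap D_n=\emptyset$, the kernel has dimension at most $\varepsilon(L_n)|S\cap D_i|\le|S\cap D_i|/(n+4)$.

Its image $U$ lies in $Q_i\cap\mathcal P((S\setminus D_i)\cup B_i)$, because $q\in L_n\subseteq L_i$ implies $q\setminus D_i\in L_i$. For $2\le j<M_i$ the linear map $q\mapsto q\cap Z_i^j$ is injective on $U$, and by (ii) its values lie in $\mathcal P(Z_i^j\cap(S\setminus D_i))$. Hence $\dim U\le|Z_i^j\cap(S\setminus D_i)|$. Summing over these $M_i-2=i+2$ disjoint sets gives $(i+2)\dim U\le|S\setminus D_i|$. Altogether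
\[
\dim V\le\frac{|S\cap D_i|}{n+4}+\frac{|S\setminus D_i|}{i+2}\le\frac{|S|}{n+2}.
\]
By Lemma~\ref{lem:glue}(c), $\varepsilon(L'_n)\le\frac1{n+2}<1$ and $D(L'_n)=m_n\cup D_n\cup A$. This gives (S2) and the covering part of (S3) over $\mathcal A\cup\{A\}$. Finally, for every $i\ge n$ the set $T_i\setminus B_i$ is nonempty by (iii), and it is disjoint from $m_n$, from $D_n\subseteq D_i$ and from $A$. So $\omega\setminus D(L'_n)$ is infinite.
\end{proof}

\section{The recursion: proof of Theorem~\ref{thm:ch}}\label{sec:recursion}

There are continuum many null sequences and continuum many infinite subsets of $\omega$. By CH, list them as $\{\sigma_\alpha:\alpha<\omega_1\}$ and $\{X_\alpha:\alpha<\omega_1\}$. This is the only use of CH; it makes every stage see a countable family $\mathcal A$, every limit stage the limit of an $\omega$-sequence, and every set of earlier stages countable, as (CC) requires.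

We construct $\psi_\alpha$, $A_\alpha=\{n:\psi_\alpha(\{n\})=1\}$ and systems $\mathcal L_\alpha,\mathcal L_\alpha^+$ over $\{A_\beta:\beta<\alpha\}$, with $\mathcal L_\alpha$ refining $\mathcal L_\beta$ for all $\beta\le\alpha$. Let $\mathcal L_0$ be the trivial system. For a limit $\lambda$, apply Lemma~\ref{lem:limit} to $\mathcal L_{\alpha_i}$ for an increasing sequence $(\alpha_i)$ cofinal in $\lambda$; by transitivity $\mathcal L_\lambda$ refines all earlier $\mathcal L_\beta$. Given $\mathcal L_\alpha$, let $\mathcal L_\alpha^+$ be a system given by Lemma~\ref{lem:absorb} if $\sigma_\alpha$ is far from $\mathcal L_\alpha$, and let $\mathcal L_\alpha^+=\mathcal L_\alpha$ otherwise. Apply Lemma~\ref{lem:new} to $\mathcal L_\alpha^+$ and $X_\alpha$ to get $\psi_\alpha$, $A_\alpha$ and $\mathcal L_{\alpha+1}$.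

For $\alpha\le\gamma$ the system $\mathcal L^+_\gamma$ refines $\mathcal L^+_\alpha$: this is trivial for $\alpha=\gamma$, and for $\alpha<\gamma$ each of $\mathcal L^+_\gamma,\mathcal L_\gamma,\mathcal L_{\alpha+1},\mathcal L_\alpha^+$ refines the next. Also $\mathcal L^+_\alpha$ refines $\mathcal L_\alpha$. Since $\psi_\gamma$ is continuous on every group of $\mathcal L_\gamma^+$, it is continuous on every group of $\mathcal L_\alpha$ and of $\mathcal L_\alpha^+$. Thus the promises are kept:
\begin{equation}\label{eq:promise}
\begin{gathered}
\text{if $\alpha\le\gamma$ and $(y_k)$ is a null sequence in a group of $\mathcal L_\alpha$ or of $\mathcal L_\alpha^+$,}\\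
\text{then $\psi_\gamma(y_k)=0$ for almost all $k$.}
\end{gathered}
\end{equation}

\emph{Condition \textup{(MAD)}}, with $\Gamma=\omega_1$. By Lemma~\ref{lem:new}, each $A_\gamma$ is infinite and meets $A_\beta$ in a finite set for $\beta<\gamma$. An infinite set $X$ is $X_\alpha$ for some $\alpha$ and meets some $A_\beta$, $\beta\le\alpha$, in an infinite set.

\emph{Condition \textup{(CC)}.} Let $(h_k)=\sigma_\alpha$ and $\mathcal L_\alpha=((L_n),c)$. If $(h_k)$ is far from $\mathcal L_\alpha$, there is an infinite $I$ such that all $h_k$, $k\in I$, lie in the group $L_0^+$ of $\mathcal L_\alpha^+$. By \eqref{eq:promise}, (CC) holds with this $I$ and $C=\{\beta:\beta<\alpha\}$.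

Now suppose that $(h_k)$ is not far from $\mathcal L_\alpha$. We split a subsequence into a null sequence in some $L_n$, handled by \eqref{eq:promise}, and a null sequence of bounded size, handled by (MAD). There are $\ell,n$ with $h_k\in\Lambda(\ell,L_n)$ for infinitely many $k$. Keep only these $k$ and write $h_k=u_k+y_k$ with $|u_k|\le\ell$ and $y_k\in L_n$. By compactness, pass to a subsequence with $u_k\to u$ and $y_k\to y$; then $|u|\le\ell$ and $y\in L_n$. Since $h_k\to\emptyset$, we have $u+y=\emptyset$. Hence
\[
h_k=v_k+(y_k+y),\qquad v_k=u_k+u,
\]
where $(y_k+y)$ is a null sequence in $L_n$ and $(v_k)$ is a null sequence with $|v_k|\le2\ell$.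

Given finitely many of the finite sets $v_k$, almost all later ones are disjoint from their union, because $(v_k)$ is null. So we pass to a subsequence of pairwise disjoint sets, and then to one of constant size $p$, say $v_k=\{a_k^1<\dots<a_k^p\}$. For each $j$ the points $a^j_k$ are distinct for distinct $k$. By (MAD) the infinite set $\{a^1_k\}_k$ meets some $A_{\beta_1}$ in an infinite set; keep only the $k$ with $a^1_k\in A_{\beta_1}$. Repeat this for $j=2,\dots,p$. We obtain an infinite set $I$ of indices and ordinals $\beta_1,\dots,\beta_p$ with $a_k^j\in A_{\beta_j}$ for all $k\in I$ and $1\le j\le p$; if $p=0$, no step is needed. Let $\delta=\max(\alpha,\beta_1,\dots,\beta_p)$ and $\gamma>\delta$. Each $A_\gamma\cap A_{\beta_j}$ is finite, so $\psi_\gamma(v_k)=\sum_{j=1}^p1_{A_\gamma}(a^j_k)=0$ for almost all $k\in I$. By \eqref{eq:promise}, $\psi_\gamma(y_k+y)=0$ for almost all $k\in I$. Hence $\psi_\gamma(h_k)=0$ for almost all $k\in I$, and (CC) holds with the countable set $C=\{\beta:\beta\le\delta\}$.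

This proves Theorem~\ref{thm:ch}. Applying Theorem~\ref{thm:zfc} to these homomorphisms gives the Boolean group $G_\psi$ and the compact subspace $K$ of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{Edm}
J. Edmonds, \emph{Lehman's switching game and a theorem of Tutte and Nash-Williams}, J. Res. Nat. Bur. Standards 69B (1965), 73--77.

\bibitem{SS}
Dmitri Shakhmatov, Alexander Shibakov, \emph{Countably compact groups and sequential order}, arXiv:1903.08041 (2019).

\end{thebibliography}
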